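# Lipschitz functions need not be strongly dense in a metric Sobolev space

## 1. Two segments at a small distance

Take two copies of the segment $[0,\varepsilon]$, labeled by $c\in\{-1,1\}$, and place them at distance $\delta\le\varepsilon$ from each other. The space is $\{-1,1\}\times[0,\varepsilon]$ with
$$\mathsf d\big((c,x),(c',x')\big)=\delta\,\mathbf 1_{c\ne c'}+|x-x'| ,$$
and each segment carries half of the normalized Lebesgue measure. To have numbers in mind, let $\varepsilon=\tfrac14$ and $\delta=\tfrac1{16}$.

Consider $f(c,x)=cx$. A ball of radius less than $\delta/2$ lies in one segment, so at small scales $f$ is just $\pm x$, with slope exactly $1$. Globally $f$ is worse: the points $(1,\varepsilon)$ and $(-1,\varepsilon)$ are at distance $\delta$, and there $f$ differs by $2\varepsilon$. So the Lipschitz constant of $f$ is at least $2\varepsilon/\delta=8$, although the local slope is $1$ everywhere.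

Suppose we are allowed only functions $g$ with Lipschitz constant at most $L$, and we want $\partial_xg$ to be close to $\partial_xf=c$. How close can we get? Write
$$b(c)=\frac1\varepsilon\int_0^\varepsilon\partial_xg(c,x)\,dx=\frac{g(c,\varepsilon)-g(c,0)}{\varepsilon}.$$
Since $|g(1,t)-g(-1,t)|\le L\delta$ for $t=0$ and for $t=\varepsilon$, we get $|b(1)-b(-1)|\le 2L\delta/\varepsilon$. The average of $|c-\partial_xg|$ over the whole space is at least
$$\tfrac12\big(|1-b(1)|+|{-1}-b(-1)|\big)\ \ge\ \tfrac12\big(2-|b(1)-b(-1)|\big)\ \ge\ 1-\frac{L\delta}{\varepsilon}.$$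
With our numbers, a $1$-Lipschitz function misses the slope of $f$ by at least $\tfrac34$ on average. The bound is sharp. For $\theta\in[0,1]$ let $g(c,x)=\theta c\,(x-\tfrac\varepsilon2)$. Its slope error is $1-\theta$ everywhere. Between different segments $|g-g'|=\theta|x+x'-\varepsilon|\le\theta(\varepsilon-|x-x'|)$, so $g$ has Lipschitz constant $\theta\max\{1,\varepsilon/\delta\}=\theta\varepsilon/\delta=:L$, and $1-\theta=1-L\delta/\varepsilon$.

It was essential to average over the segment. A pointwise comparison of $\partial_xg(1,x)$ and $\partial_xg(-1,x)$ gives nothing: the sawtooth $g(c,x)=c\,\mathrm{dist}(x,\delta\mathbb Z)$ takes values in $[-\tfrac\delta2,\tfrac\delta2]$, so it changes by at most $\delta$ between the segments and is $1$-Lipschitz; yet its derivatives on the two segments differ by $2$ at almost every $x$.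

So following the slope $c$ on this pair of segments costs a Lipschitz constant $\varepsilon/\delta$. The price is finite, and here $f$ itself is Lipschitz. Now suppose that a space contained infinitely many such pairs, with prices $\varepsilon_i/\delta_i\to\infty$, and that one function of local slope $1$ made all the demands at once. Any fixed Lipschitz function, having a fixed $L$, would miss all but finitely many of them by almost $1$. Can this happen for a Sobolev function?

## 2. Sobolev functions, density in energy and strong density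

**Definition (metric measure space).** A metric measure space $(\mathrm X,\mathsf d,\mathfrak m)$ is a complete separable metric space with a Borel measure $\mathfrak m$ that is finite on bounded sets. $\mathrm{LIP}(\mathrm X)$ denotes the Lipschitz functions, $\mathrm{LIP}_{bs}(\mathrm X)$ those with bounded support.

**Definition (asymptotic Lipschitz constant).** For a Lipschitz function $f$,
$$\mathrm{lip}_a(f)(x)=\inf_{r>0}\mathrm{Lip}\big(f|_{B_r(x)}\big),$$
with $\mathrm{lip}_a(f)(x)=0$ if $x$ is isolated.

For a $C^1$ function on an interval this is $|f'|$. In general it sees all pairs of points near $x$, not only pairs containing $x$: for $f(x)=x^2\sin(1/x)$ on $[-1,1]$ (with $f(0)=0$) we have $f'(0)=0$, but $f'(x)=2x\sin(1/x)-\cos(1/x)$ has modulus $1$ at the points $1/(2\pi j)$ and modulus at most $1+2r$ on $(-r,r)$, so $\mathrm{lip}_a(f)(0)=1$.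

**Definition (Sobolev space).** Fix $p\in(1,\infty)$. A function $f\in L^p(\mathfrak m)$ belongs to $W^{1,p}(\mathrm X)$ if there are $f_n\in\mathrm{LIP}_{bs}(\mathrm X)$ with $f_n\to f$ in $L^p(\mathfrak m)$ and $\sup_n\|\mathrm{lip}_a(f_n)\|_{L^p(\mathfrak m)}<\infty$. Its minimal weak upper gradient $|Df|\in L^p(\mathfrak m)$ is the $\mathfrak m$-a.e. minimal $G$ for which there are $f_n\in\mathrm{LIP}_{bs}(\mathrm X)$ with $f_n\to f$ in $L^p(\mathfrak m)$ and $\mathrm{lip}_a(f_n)\rightharpoonup G'\le G$ weakly in $L^p(\mathfrak m)$. The norm is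
$$\|f\|_{W^{1,p}(\mathrm X)}=\big(\|f\|_{L^p(\mathfrak m)}^p+\||Df|\|_{L^p(\mathfrak m)}^p\big)^{1/p}.$$

We use the following consequence of minimality again and again: if $f_n\in\mathrm{LIP}_{bs}(\mathrm X)$, $f_n\to f$ in $L^p(\mathfrak m)$ and $\mathrm{lip}_a(f_n)\rightharpoonup G'$ weakly in $L^p(\mathfrak m)$, then $|Df|\le G'$ a.e. In particular $|Dg|\le\mathrm{lip}_a(g)$ a.e. for $g\in\mathrm{LIP}_{bs}(\mathrm X)$.

Two known facts may be used. Lipschitz functions are always *dense in energy*: for every $f\in W^{1,p}(\mathrm X)$ there are $f_n\in\mathrm{LIP}_{bs}(\mathrm X)$ with $f_n\to f$ and $\mathrm{lip}_a(f_n)\to|Df|$ strongly in $L^p(\mathfrak m)$. And if $W^{1,p}(\mathrm X)$ is reflexive, then $\mathrm{LIP}_{bs}(\mathrm X)$ is *strongly dense*, that is, dense for $\|\cdot\|_{W^{1,p}(\mathrm X)}$. Density in energy says that the sizes of the gradients converge; strong density asks for $|D(f-f_n)|\to0$ in $L^p$. The question, posed in L. Ambrosio, T. Ikonen, D. Lučić, E. Pasqualetto, "Metric Sobolev spaces I: equivalence of definitions",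 arXiv:2404.11190 (2024), is: on every metric measure space and for every $p\in(1,\infty)$, are the Lipschitz functions in $W^{1,p}(\mathrm X)$ strongly dense?

It is worth seeing how reflexivity gives a positive answer, because we shall see this argument break. Let $f\in W^{1,p}(\mathrm X)$ and take $f_n$ as in the definition. Since $|Df_n|\le\mathrm{lip}_a(f_n)$, the sequence $(f_n)$ is bounded in $W^{1,p}(\mathrm X)$. By reflexivity a subsequence converges weakly in $W^{1,p}(\mathrm X)$. The inclusion into $L^p(\mathfrak m)$ is linear and continuous, so the weak limit is $f$. By Mazur's lemma, convex combinations of the $f_n$, which are again in $\mathrm{LIP}_{bs}(\mathrm X)$, converge to $f$ strongly. Without reflexivity there is no weak limit to start from.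

## 3. Cantor set times box, and the statements

We need infinitely many pairs of sheets inside one space. The labels form a Cantor set; the segments become the edges of a box.

Fix $\varepsilon_i>0$ with $\sum_i\varepsilon_i<\infty$, and $\delta_1>\delta_2>\cdots>0$ with $\delta_n\to0$.

**The labels.** $C=\{-1,1\}^{\mathbb N}$, with $d_C(c,c')=\delta_n$ where $n=\min\{i:c_i\ne c_i'\}$, and $d_C(c,c)=0$. For example, if $\delta_n=4^{-n}$, the sequences $(1,1,1,1,\dots)$ and $(1,-1,1,1,\dots)$ are at distance $\tfrac1{16}$. If $c$ and $c''$ first differ at $n$, then $c'$ differs from one of them at an index $\le n$; hence $d_C(c,c'')\le\max\{d_C(c,c'),d_C(c',c'')\}$, so $d_C$ is an ultrametric. For $c\in C$ let $[c]_n$ be the set of sequences with the same first $n$ entries as $c$; these are the cylinders of level $n$. We have $d_C(c,c')<\delta_n$ if and only if $c'\in[c]_n$. So the balls are cylinders (all of $C$ for large radius), the topology is the product topology, and $C$ is compact without isolated points. Let $\nu$ be the uniform product probability;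 a cylinder of level $n$ has mass $2^{-n}$.

**The box.** For $N\in\{0,1,2,\dots\}\cup\{\infty\}$ let $Q_N=\prod_{i\le N}[0,\varepsilon_i]$ (all $i\in\mathbb N$ if $N=\infty$; a point if $N=0$), with $d_1(x,y)=\sum_i|x_i-y_i|$. Since $|x_i-y_i|\le\varepsilon_i$ and $\sum\varepsilon_i<\infty$, coordinatewise convergence implies $d_1$-convergence by dominated convergence. So the topology is the product topology, and $Q_N$ is compact. Let $\mu$ be the product of the normalized Lebesgue measures.

**The product.** $\mathrm X_N=C\times Q_N$, with $\mathsf d((c,x),(c',x'))=d_C(c,c')+d_1(x,x')$ and $\mathfrak m=\nu\otimes\mu$. Write $\mathrm X:=\mathrm X_\infty$. The space $\mathrm X_N$ is compact without isolated points, $\mathfrak m$ is a Borel probability, and $\mathrm{LIP}_{bs}(\mathrm X_N)=\mathrm{LIP}(\mathrm X_N)\subseteq W^{1,p}(\mathrm X_N)$.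

**Theorem 1.** Suppose $\delta_i/\varepsilon_i\to0$ (for example $\varepsilon_i=2^{-i}$, $\delta_i=4^{-i}$). Let $f(c,x)=\sum_{i\ge1}c_ix_i$ on $\mathrm X$. Then for every $p\in(1,\infty)$: $f\in W^{1,p}(\mathrm X)$, $|Df|=1$ a.e., and
$$\inf_{g\in\mathrm{LIP}(\mathrm X)}\|f-g\|_{W^{1,p}(\mathrm X)}=1=\||Df|\|_{L^p(\mathfrak m)}.$$
So Lipschitz functions are not strongly dense in $W^{1,p}(\mathrm X)$.

Thus the answer to the question is no, with one compact space that works for all $p$ at once.

**Theorem 2.**

(a) *Dichotomy.* For arbitrary $(\varepsilon_i),(\delta_n)$ as above and every $p\in(1,\infty)$, $\mathrm{LIP}(\mathrm X_N)$ is strongly dense in $W^{1,p}(\mathrm X_N)$ if and only if $N<\infty$. For $N=\infty$, the quotient $W^{1,p}(\mathrm X)/\overline{\mathrm{LIP}(\mathrm X)}$ contains a linear isometric copy of $\ell^\infty/c_0$; in particular it is non-separable.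

(b) *Regularity arbitrarily close to Lipschitz.* Let $\omega:(0,\infty)\to(0,\infty)$ be nondecreasing with $\omega(t)/t\to\infty$ as $t\downarrow0$. Then $(\varepsilon_i),(\delta_i)$ can be chosen so that Theorem 1 holds and $|f(z)-f(z')|\le\mathsf d(z,z')+4\,\omega(\mathsf d(z,z'))$ for all $z\ne z'$.

(c) *Geodesic space, full support.* There is a finite Borel measure $\mathfrak M$ with full support on the Banach space $\ell^1$ such that for every $p\in(1,\infty)$ the Lipschitz functions in $W^{1,p}(\ell^1,\mathfrak M)$ are not dense. One function $F$, the same for all $p$, has distance $\ge1$ from them.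

The simplest case, $N=0$, can be done at once. Here $\mathrm X_0=C$. A finite combination of indicators of cylinders is locally constant, so it is Lipschitz with $\mathrm{lip}_a=0$, and such functions are dense in $L^p(\nu)$. Hence every $u\in L^p(\nu)$ lies in $W^{1,p}(C)$ with $|Du|=0$; the space is $L^p(\nu)$, and Lipschitz functions are strongly dense.

## 4. Partial derivatives are controlled by $|Df|$

To bound $|D(f-g)|$ from below we need something computable that lies underneath it. Partial derivatives do this job.

Fix $N$ and an index $i\in\mathbb N$ with $i\le N$. A Lipschitz function $g$ on $\mathrm X_N$ is Lipschitz in the variable $x_i$, so on each $x_i$-segment the classical derivative exists a.e., and by Fubini $\partial_ig$ exists $\mathfrak m$-a.e. It is bounded. It is also Borel on a Borel domain: since $g$ is continuous, the upper and lower limits of its difference quotients can be taken over rational increments. Moving only $x_i$ by $t$ moves the point by $|t|$, so $|g(z+te_i)-g(z)|\le|t|\,\mathrm{Lip}(g|_{B_r(z)})$ for $|t|<r$,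 and
$$|\partial_ig|\le\mathrm{lip}_a(g)\quad\mathfrak m\text{-a.e.}\tag{1}$$

**Definition (weak derivative).** Let $\mathcal D_i$ be the set of Lipschitz functions on $\mathrm X_N$ that vanish on $\{x_i\in\{0,\varepsilon_i\}\}$. For $h,u\in L^1(\mathfrak m)$ we say that $u=\partial_ih$ weakly if
$$\int h\,\partial_i\varphi\,d\mathfrak m=-\int u\,\varphi\,d\mathfrak m\qquad\text{for all }\varphi\in\mathcal D_i.\tag{2}$$

*The weak derivative is unique.* Let $\int u\varphi\,d\mathfrak m=0$ for all $\varphi\in\mathcal D_i$. Put $\eta=x_i(\varepsilon_i-x_i)$; then $\eta\Phi\in\mathcal D_i$ for every Lipschitz $\Phi$, so $\int u\eta\,\Phi\,d\mathfrak m=0$. Lipschitz functions are uniformly dense in $C(\mathrm X_N)$ by Stone–Weierstrass, so $u\eta=0$ a.e. As $\eta>0$ a.e., $u=0$ a.e.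

*It agrees with the classical one.* Let $h$ be bounded and Borel, and Lipschitz in $x_i$ with a constant independent of the other variables. On each $x_i$-segment $h$ and $\varphi\in\mathcal D_i$ are Lipschitz and $\varphi$ vanishes at both ends, so integration by parts holds without boundary terms. Integrating over the other variables gives (2) with $u$ the classical derivative. For instance, $h(c,x)=c_1x_1$ has $\partial_1h=c_1$ and $\partial_ih=0$ for $i\ge2$.

**Lemma 3.** If $h\in W^{1,p}(\mathrm X_N)$, then the weak derivative $\partial_ih$ exists in $L^p(\mathfrak m)$ and $|\partial_ih|\le|Dh|$ a.e.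

*Proof.* By density in energy choose Lipschitz $h_n\to h$ with $\mathrm{lip}_a(h_n)\to|Dh|$ in $L^p(\mathfrak m)$. By (1), $(\partial_ih_n)$ is bounded in $L^p$; as $1<p<\infty$, a subsequence (not relabeled) satisfies $\partial_ih_n\rightharpoonup u$ weakly in $L^p$. For $\varphi\in\mathcal D_i$ both $\varphi$ and $\partial_i\varphi$ are bounded, so we may pass to the limit in $\int h_n\,\partial_i\varphi=-\int\partial_ih_n\,\varphi$. This gives $u=\partial_ih$ weakly. For every Borel set $A$,
$$\int_A|u|\,d\mathfrak m=\lim_n\int_A\mathrm{sgn}(u)\,\partial_ih_n\,d\mathfrak m\le\lim_n\int_A\mathrm{lip}_a(h_n)\,d\mathfrak m=\int_A|Dh|\,d\mathfrak m ,$$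
so $|u|\le|Dh|$ a.e. $\square$

## 5. Finitely many coordinates: averaging over cylinders works

The sensible way to prove density on $\mathrm X_N$ is to average a Sobolev function over small cylinders, so that it depends on finitely many labels, and then to smooth in $x$. For $N<\infty$ this succeeds. For $u\in L^p(\mathfrak m)$ put
$$(E_nu)(c,x)=2^n\int_{[c]_n}u(c',x)\,d\nu(c').$$

**Lemma 4.** For every $N\in\{0,1,\dots\}\cup\{\infty\}$ and $u\in L^p(\mathfrak m)$, $E_nu\to u$ in $L^p(\mathfrak m)$.

*Proof.* By Jensen, $|E_nu(c,x)|^p\le2^n\int_{[c]_n}|u(c',x)|^p\,d\nu(c')$. Integrating in $c$ over one cylinder of level $n$, which has mass $2^{-n}$, and summing over the cylinders, we get $\|E_nu\|_{L^p}\le\|u\|_{L^p}$. If $u$ is continuous, then $|E_nu(c,x)-u(c,x)|\le\sup_{c'\in[c]_n}|u(c',x)-u(c,x)|$, which tends to $0$ uniformly because $[c]_n$ has diameter at most $\delta_{n+1}$ and $u$ is uniformly continuous. Continuous functions are dense in $L^p(\mathfrak m)$, and the contraction property carries the convergence to all $u$. $\square$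

**Proof of Theorem 2(a), case $N<\infty$.** Let $h\in W^{1,p}(\mathrm X_N)$. By Lemma 3, $h,\partial_1h,\dots,\partial_Nh\in L^p(\mathfrak m)$.

**Step 1: a class of Lipschitz functions with computable slope.** Let $\mathcal S$ be the vector space of finite sums $g=\sum_j\mathbf 1_{A_j}(c)\psi_j(x)$ with $A_j$ cylinders and $\psi_j\in C^1(Q_N)$, meaning $C^1$ up to the boundary (constants, if $N=0$). We claim that each $g\in\mathcal S$ is Lipschitz and
$$\mathrm{lip}_a(g)=\max_{i\le N}|\partial_ig|\quad\mathfrak m\text{-a.e.,}\tag{3}$$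
where an empty maximum is $0$. Let $K\ge1$ exceed the levels of all $A_j$. If $\mathsf d(z,z')<\delta_K$, then $c,c'$ agree up to index $K$, so $g$ is the same $C^1$ function $\psi$ of $x$ at both points. The box is convex, and $|\sum_i\partial_i\psi\,v_i|\le\max_i|\partial_i\psi|\,\|v\|_1$, so $|g(z)-g(z')|\le M\,d_1(x,x')$, where $M$ is the supremum of $\max_i|\partial_i\psi|$ over the segment from $x$ to $x'$. If $\mathsf d(z,z')\ge\delta_K$, then $|g(z)-g(z')|\le2\|g\|_\infty\delta_K^{-1}\mathsf d(z,z')$. So $g$ is Lipschitz. For $2r<\delta_K$, any two points of $B_r(z)$ fall in the first case, and the segment between their $x$-components stays in the (convex) $r$-ball of $Q_N$ around the $x$-component of $z$. Letting $r\downarrow0$ and using continuity of $\partial_i\psi$ we get $\mathrm{lip}_a(g)\le\max_i|\partial_ig|$. The opposite inequality is (1).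

**Step 2: approximation of $h$ with all its partial derivatives.** We construct $g_n\in\mathcal S$ with $g_n\to h$ and $\partial_ig_n\to\partial_ih$ in $L^p(\mathfrak m)$ for all $i\le N$. Fix $n$. For a cylinder $A$ of level $n$ put
$$H_A(x)=2^n\int_Ah(c,x)\,d\nu(c),\qquad U_{i,A}(x)=2^n\int_A\partial_ih(c,x)\,d\nu(c).$$
These are in $L^p(Q_N)$, and $E_nh=\sum_A\mathbf 1_AH_A$, $E_n\partial_ih=\sum_A\mathbf 1_AU_{i,A}$. Let $N\ge1$ and $\psi\in C_c^\infty(\mathrm{int}\,Q_N)$. Since $\mathbf 1_A$ is Lipschitz on $C$, the function $\mathbf 1_A(c)\psi(x)$ is in $\mathcal D_i$, and (2) gives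
$$\int_{Q_N}H_A\,\partial_i\psi\,d\mu=2^n\int h\,\partial_i(\mathbf 1_A\psi)\,d\mathfrak m=-2^n\int\partial_ih\,\mathbf 1_A\psi\,d\mathfrak m=-\int_{Q_N}U_{i,A}\,\psi\,d\mu .$$
As $\mu$ is a multiple of Lebesgue measure, $H_A$ is in the Euclidean Sobolev space $W^{1,p}(Q_N)$ with partial derivatives $U_{i,A}$. Functions smooth up to the boundary are dense in $W^{1,p}$ of a box, so there is $\psi_A\in C^1(Q_N)$ with $\|H_A-\psi_A\|_{L^p(\mu)}\le\frac1n$ and $\|U_{i,A}-\partial_i\psi_A\|_{L^p(\mu)}\le\frac1n$ for $i\le N$. (If $N=0$, take $\psi_A=H_A$, a constant.) Let $g_n=\sum_A\mathbf 1_A\psi_A\in\mathcal S$. Then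
$$\|E_nh-g_n\|_{L^p}^p=\sum_A2^{-n}\|H_A-\psi_A\|_{L^p(\mu)}^p\le n^{-p},$$
and in the same way $\|E_n\partial_ih-\partial_ig_n\|_{L^p}\le\frac1n$. By Lemma 4, $E_nh\to h$ and $E_n\partial_ih\to\partial_ih$ in $L^p(\mathfrak m)$, which proves the claim.

**Step 3: from partial derivatives to the Sobolev norm.** Fix $m$. As $n\to\infty$ we have $g_n-g_m\to h-g_m$ in $L^p$, and by (3), applied to $g_n-g_m\in\mathcal S$,
$$\mathrm{lip}_a(g_n-g_m)=\max_{i\le N}|\partial_i(g_n-g_m)|\ \longrightarrow\ \max_{i\le N}|\partial_i(h-g_m)|\quad\text{in }L^p(\mathfrak m),$$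
because the maximum is over finitely many $i$. By minimality,
$$|D(h-g_m)|\le\max_{i\le N}|\partial_i(h-g_m)| .$$
The right-hand side tends to $0$ in $L^p$ as $m\to\infty$. Hence $g_m\to h$ in $W^{1,p}(\mathrm X_N)$. $\square$

## 6. Infinitely many coordinates: the functions $\sum_ia_ic_{k(i)}x_i$

Let $N=\infty$, let $k:\mathbb N\to\mathbb N$ be any map, and for $a\in\ell^\infty$ set
$$f_a(c,x)=\sum_{i\ge1}a_i\,c_{k(i)}\,x_i,\qquad f_{a,n}(c,x)=\sum_{i\le n}a_i\,c_{k(i)}\,x_i .$$
The function of Theorem 1 is the case $k(i)=i$, $a=(1,1,\dots)$. On the edge $x_i$ it behaves like $cx$ on the two segments of Section 1, with the label $c_{k(i)}$. The metric $d_1$ is chosen so that the slopes of the summands combine by a maximum and do not add up. (With the Euclidean distance on the first $n$ coordinates, $\sum_{i\le n}c_ix_i$ would have slope $\sqrt n$.)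

**Lemma 5.** For every $p\in(1,\infty)$ and $a\in\ell^\infty$: $f_{a,n}\in\mathrm{LIP}(\mathrm X)$ with $\mathrm{lip}_a(f_{a,n})\le\|a\|_\infty$ everywhere, $f_a\in W^{1,p}(\mathrm X)$, and $|Df_a|=\|a\|_\infty$ a.e.

*Proof.* **Step 1: membership and the upper bound for $|Df_a|$.** Let $K=\max_{i\le n}k(i)$, $z=(c,x)$, $z'=(c',x')$. If $\mathsf d(z,z')<\delta_K$, then $c_j=c_j'$ for $j\le K$, so all signs occurring in $f_{a,n}$ agree and
$$|f_{a,n}(z)-f_{a,n}(z')|\le\sum_{i\le n}|a_i||x_i-x_i'|\le\|a\|_\infty\,d_1(x,x').$$
If $\mathsf d(z,z')\ge\delta_K$, then $|f_{a,n}(z)-f_{a,n}(z')|\le2\|f_{a,n}\|_\infty\,\delta_K^{-1}\,\mathsf d(z,z')$. So $f_{a,n}$ is Lipschitz, and looking at balls of radius less than $\delta_K/2$ we see that $\mathrm{lip}_a(f_{a,n})\le\|a\|_\infty$. Moreover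
$$\|f_a-f_{a,n}\|_\infty\le\|a\|_\infty\sum_{i>n}\varepsilon_i\to0 .$$
By definition $f_a\in W^{1,p}(\mathrm X)$. A weakly convergent subsequence of $\mathrm{lip}_a(f_{a,n})$ has a limit $\le\|a\|_\infty$, so $|Df_a|\le\|a\|_\infty$ by minimality.

**Step 2: the lower bound for $|Df_a|$.** The function $f_a$ is continuous, bounded, and affine in $x_i$ with slope $a_ic_{k(i)}$, so its weak derivative is $\partial_if_a=a_ic_{k(i)}$. Lemma 3 gives $|Df_a|\ge|a_i|$ a.e. for every $i$. $\square$

Now try the averaging method of Section 5 on $f=\sum_ic_ix_i$. For $i>n$ the average of $c_i$ over a cylinder of level $n$ is $0$, so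
$$E_nf=\sum_{i\le n}c_ix_i=:f_n .$$
This is Lipschitz, converges uniformly to $f$, and satisfies $\mathrm{lip}_a(f_n)=1=|Df|$ a.e. for $n\ge1$ (the lower bound is (1) with $i=1$). So density in energy is realized perfectly. Each partial derivative converges too: $\partial_if_n=\partial_if$ once $n\ge i$. What fails is the uniformity in $i$, the very point where Step 3 of Section 5 used that the maximum is finite. Indeed $\partial_{n+1}(f-f_n)=c_{n+1}$, so $|D(f-f_n)|\ge1$ a.e. for every $n$. Convex combinations do not help: any finite convex combination $g$ of the $f_n$ with $n\le m$ has no $x_{m+1}$ term, so $\partial_{m+1}(f-g)=c_{m+1}$ and again $|D(f-g)|\ge1$. Thus the argument by reflexivity breaks as well: $(f_n)$ is bounded in $W^{1,p}(\mathrm X)$ and converges to $f$ in $L^p$, but no subsequence converges weakly in $W^{1,p}(\mathrm X)$, since its limit would have to be $f$ and Mazur's lemma would then give convex combinations converging to $f$. In particular $W^{1,p}(\mathrm X)$ is not reflexive.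

So far only particular Lipschitz functions have failed. It remains to treat an arbitrary one.

## 7. A fixed Lipschitz function cannot follow infinitely many sign flips

An arbitrary Lipschitz $g$ may have wildly oscillating partial derivatives, and the sawtooth of Section 1 warns us not to compare $\partial_ig$ at single points of two sheets. But averages over full $x_i$-segments are differences of values of $g$ divided by $\varepsilon_i$. Flipping the label $c_{k(i)}$ moves a point by only $\delta_{k(i)}$, so such an average changes by at most $2L\delta_{k(i)}/\varepsilon_i$, while $\partial_if_a$ changes sign. This is the computation of Section 1, carried out in the $i$-th coordinate.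

**Lemma 6.** Let $g$ be Lipschitz on $\mathrm X$ with constant $L$. For every map $k:\mathbb N\to\mathbb N$, every $a\in\ell^\infty$ and every $i$,
$$\int_{\mathrm X}|\partial_i(f_a-g)|\,d\mathfrak m\ \ge\ |a_i|-\frac{L\,\delta_{k(i)}}{\varepsilon_i}.\tag{4}$$

*Proof.* Fix $i$ and put $k=k(i)$.

**Step 1: average over the box.** Write $x^{i\to t}$ for $x$ with its $i$-th coordinate replaced by $t$, and let
$$b_i(c)=\int_{Q_\infty}\partial_ig(c,x)\,d\mu(x)=\frac1{\varepsilon_i}\int_{Q_\infty}\big[g(c,x^{i\to\varepsilon_i})-g(c,x^{i\to0})\big]\,d\mu(x).$$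
The first expression is defined for $\nu$-a.e. $c$, and the second equality is the fundamental theorem of calculus on each $x_i$-segment, followed by integration in the other coordinates. We use the second expression to define $b_i$ for all $c$. Since $\partial_if_a=a_ic_k$, Jensen's inequality on $Q_\infty$ gives
$$\int_{\mathrm X}|\partial_i(f_a-g)|\,d\mathfrak m\ \ge\ \int_C|a_ic_k-b_i(c)|\,d\nu(c).\tag{5}$$

**Step 2: compare $c$ with its flip.** Let $\tau:C\to C$ flip the $k$-th coordinate. It preserves $\nu$, and $c,\tau c$ first differ at index $k$, so $d_C(c,\tau c)=\delta_k$. The points $(c,y)$ and $(\tau c,y)$ are at distance $\delta_k$ for every $y\in Q_\infty$. Each of the two values of $g$ in the formula for $b_i$ therefore changes by at most $L\delta_k$, and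
$$|b_i(c)-b_i(\tau c)|\le\frac{2L\delta_k}{\varepsilon_i}.\tag{6}$$

**Step 3: symmetrize.** Since $\tau_\#\nu=\nu$ and $(\tau c)_k=-c_k$, the right-hand side of (5) equals
$$\tfrac12\int_C\Big(|a_ic_k-b_i(c)|+|{-a_ic_k}-b_i(\tau c)|\Big)\,d\nu(c).$$
By the triangle inequality the integrand is at least $|2a_ic_k-(b_i(c)-b_i(\tau c))|\ge2|a_i|-|b_i(c)-b_i(\tau c)|$, and (6) gives (4). $\square$

**Proposition 7.** Suppose $\delta_{k(i)}/\varepsilon_i\to0$. For every $p\in(1,\infty)$ and $a\in\ell^\infty$: $f_a\in W^{1,p}(\mathrm X)$, $|Df_a|=\|a\|_\infty$ a.e., and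
$$\inf_{g\in\mathrm{LIP}(\mathrm X)}\|f_a-g\|_{W^{1,p}(\mathrm X)}=\limsup_{i\to\infty}|a_i| .$$

*Proof.* The first two claims are Lemma 5.

**Upper bound: cut off the series.** We have $f_a-f_{a,n}=f_{a^{(n)}}$ with $a^{(n)}_i=a_i$ for $i>n$ and $a^{(n)}_i=0$ for $i\le n$. By Lemma 5 and $\mathfrak m(\mathrm X)=1$,
$$\|f_a-f_{a,n}\|_{W^{1,p}}^p\le\|f_a-f_{a,n}\|_{L^p}^p+\sup_{i>n}|a_i|^p\ \longrightarrow\ \limsup_{i\to\infty}|a_i|^p ,$$
and the $f_{a,n}$ are Lipschitz.

**Lower bound: every Lipschitz $g$ fails.** Let $g$ be Lipschitz with constant $L$. Lemma 3 for $f_a-g\in W^{1,p}(\mathrm X)$, the inequality $\|\cdot\|_{L^p}\ge\|\cdot\|_{L^1}$ for a probability measure, and Lemma 6 give, for every $i$,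
$$\|f_a-g\|_{W^{1,p}}\ge\||D(f_a-g)|\|_{L^p}\ge\|\partial_i(f_a-g)\|_{L^1}\ge|a_i|-\frac{L\,\delta_{k(i)}}{\varepsilon_i}.$$
The function $g$, hence $L$, is fixed. Letting $i\to\infty$ we obtain $\|f_a-g\|_{W^{1,p}}\ge\limsup_i|a_i|$. $\square$

**Proof of Theorem 1.** Take $k(i)=i$ and $a=(1,1,1,\dots)$ in Proposition 7; here $\delta_{k(i)}/\varepsilon_i=\delta_i/\varepsilon_i\to0$. Both $\|a\|_\infty$ and $\limsup_i|a_i|$ equal $1$, and $\||Df|\|_{L^p(\mathfrak m)}=1$ since $\mathfrak m(\mathrm X)=1$. $\blacksquare$

## 8. A copy of $\ell^\infty/c_0$ in the quotient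

**Proof of Theorem 2(a), case $N=\infty$.** Now $(\varepsilon_i)$ and $(\delta_n)$ are arbitrary, and the ratio $\delta_i/\varepsilon_i$ need not tend to $0$. The map $k$ lets us look further down the label sequence: since $\delta_n\to0$, choose $k(i)$ with $\delta_{k(i)}\le\varepsilon_i/i$. Then $\delta_{k(i)}/\varepsilon_i\to0$ and Proposition 7 applies to all $a\in\ell^\infty$.

The map $a\mapsto f_a+\overline{\mathrm{LIP}(\mathrm X)}$ from $\ell^\infty$ to $W^{1,p}(\mathrm X)/\overline{\mathrm{LIP}(\mathrm X)}$ is linear. The distance to a set equals the distance to its closure, so Proposition 7 says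
$$\big\|f_a+\overline{\mathrm{LIP}(\mathrm X)}\big\|=\limsup_{i\to\infty}|a_i|=\|a+c_0\|_{\ell^\infty/c_0}.$$
The second equality is seen as follows: for $b\in c_0$ we have $\sup_i|a_i-b_i|\ge\limsup_i|a_i|$, and choosing $b_i=a_i$ for $i\le n$, $b_i=0$ for $i>n$, gives $\sup_{i>n}|a_i|$, which tends to $\limsup_i|a_i|$. So the map vanishes exactly on $c_0$ and induces a linear isometry of $\ell^\infty/c_0$ into the quotient.

The space $\ell^\infty/c_0$ is non-separable: split $\mathbb N$ into infinitely many infinite sets $N_1,N_2,\dots$, and for $B\subseteq\mathbb N$ let $a_B$ be the indicator of $\bigcup_{j\in B}N_j$. For $B\ne B'$ the sequences $a_B,a_{B'}$ differ by $1$ in modulus at infinitely many indices, so their classes are at distance $1$, and there are uncountably many $B$. In particular the quotient is nonzero, so $\mathrm{LIP}(\mathrm X)$ is not strongly dense in $W^{1,p}(\mathrm X)$, for any choice of $(\varepsilon_i),(\delta_n)$. With Section 5, this proves (a). $\square$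

## 9. A bad function with almost Lipschitz modulus of continuity

The function $f$ of Theorem 1 is not Lipschitz: flipping $c_i$ at a point with $x_i=\varepsilon_i$ moves the point by $\delta_i$ and changes $f$ by $2\varepsilon_i$. Part (b) says that the ratio $\varepsilon_i/\delta_i$ may blow up as slowly as we like.

**Proof of Theorem 2(b).** **Step 1: choice of the sequences.** For $\delta_n$ given, put $\varepsilon_n:=\min\{\omega(\delta_n),\sqrt{\delta_n}\}>0$. Start with any $\delta_1>0$ and choose inductively $0<\delta_{n+1}\le\min\{\delta_n/2,\varepsilon_n^2/4\}$. Then $\delta_n\downarrow0$ strictly and $\varepsilon_{n+1}\le\sqrt{\delta_{n+1}}\le\varepsilon_n/2$. Hence $\sum_{i\ge n}\varepsilon_i\le2\varepsilon_n$, and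
$$\frac{\varepsilon_n}{\delta_n}=\min\Big\{\frac{\omega(\delta_n)}{\delta_n},\,\delta_n^{-1/2}\Big\}\to\infty ,$$
so Theorem 1 applies.

**Step 2: the modulus of continuity.** Let $z=(c,x)\ne z'=(c',x')$. Writing $c_ix_i-c_i'x_i'=c_i(x_i-x_i')+(c_i-c_i')x_i'$ we get
$$|f(z)-f(z')|\le\sum_i|x_i-x_i'|+\sum_i|c_i-c_i'|\,x_i' .$$
If $c=c'$, this is at most $\mathsf d(z,z')$. If $d_C(c,c')=\delta_n$, then $c_i=c_i'$ for $i<n$, and it is at most
$$\mathsf d(z,z')+2\sum_{i\ge n}\varepsilon_i\le\mathsf d(z,z')+4\varepsilon_n\le\mathsf d(z,z')+4\omega(\delta_n)\le\mathsf d(z,z')+4\omega(\mathsf d(z,z')),$$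
the last step because $\delta_n=d_C(c,c')\le\mathsf d(z,z')$ and $\omega$ is nondecreasing. $\square$

## 10. A measure with full support on $\ell^1$

The space $\mathrm X$ is totally disconnected in the direction of $C$. To see the phenomenon in a geodesic space we place $\mathrm X$ isometrically in $\ell^1$ and add atoms on a dense set, with weights so small that the function stays Sobolev.

**Proof of Theorem 2(c).** Let $(\varepsilon_i),(\delta_i)$ be as in Theorem 1, let $\mathrm X$ and $f$ be as there, and $f_n=\sum_{i\le n}c_ix_i$.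

**Step 1: isometric embedding of $\mathrm X$.** Let $\mathcal W$ be the countable set of nonempty finite words in $\{-1,1\}$, $(e_w)$ the standard basis of $\ell^1(\mathcal W)$, and $\alpha_n=(\delta_n-\delta_{n+1})/2>0$. Put
$$\iota(c)=\sum_{n\ge1}\alpha_n\,e_{(c_1,\dots,c_n)}\in\ell^1(\mathcal W).$$
If $c,c'$ first differ at index $n$, their initial words of length $m$ agree for $m<n$ and differ for $m\ge n$, so $\|\iota(c)-\iota(c')\|_1=\sum_{m\ge n}2\alpha_m=\delta_n$, the sum being telescoping. Since $\mathsf d$ is the sum of $d_C$ and $d_1$, the map $(c,x)\mapsto(\iota(c),x)$ embeds $\mathrm X$ isometrically into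
$$E:=\ell^1(\mathcal W)\oplus_1\ell^1(\mathbb N)\cong\ell^1 .$$
We identify $\mathrm X$ with its image $K\subset E$ and $\mathfrak m$ with its push-forward. As a compact subset of an infinite-dimensional Banach space, $K$ has empty interior. So $E\setminus K$ is dense in the separable space $E$, and there are $q_k\in E\setminus K$ ($k\in\mathbb N$) with $\{q_k\}$ dense in $E$.

**Step 2: Lipschitz extensions of $f_n$ that live close to $K$.** Let $S=\sum_i\varepsilon_i$ and $r_n=\delta_n/6$. Let $P_1,\dots,P_{2^n}$ be the subsets of $K$ on which $c_1,\dots,c_n$ are fixed. Their mutual distances are at least $\delta_n$, and on each of them $f_n$ is $1$-Lipschitz with $|f_n|\le S$. Let $G_j:E\to[-S,S]$ be the McShane extension $y\mapsto\inf_{q\in P_j}\big(f_n(q)+\|y-q\|\big)$ of $f_n|_{P_j}$, truncated at $\pm S$; it is $1$-Lipschitz. Put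
$$\chi_j=\max\big\{0,\min\{1,\,2-\mathrm{dist}(\cdot,P_j)/r_n\}\big\},\qquad F_n=\sum_j\chi_jG_j .$$
Thus $\chi_j=1$ where $\mathrm{dist}(\cdot,P_j)\le r_n$, and $\chi_j=0$ where $\mathrm{dist}(\cdot,P_j)\ge2r_n$. We record three properties.

First, $F_n\in\mathrm{LIP}_{bs}(E)$, as a finite sum of products of bounded Lipschitz functions, with bounded support. Let $L_n$ be its Lipschitz constant.

Second, the supports of the $\chi_j$ are disjoint, because a common point would give two pieces at distance at most $4r_n<\delta_n$. So $|F_n|\le S$, $F_n|_K=f_n$, and $F_n=G_j$ on the open $r_n$-neighborhood of $P_j$. Hence $\mathrm{lip}_a(F_n)\le1$ on $K$.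

Third, $F_n=0$ where $\mathrm{dist}(\cdot,K)\ge2r_n$. Since $\mathrm{dist}(q_k,K)>0$ and $r_n\downarrow0$, for each $k$ there is $n_k$ such that for all $n\ge n_k$ the function $F_n$ vanishes in a neighborhood of $q_k$.

**Step 3: the measure.** Each $q_k$ sees only the finitely many $F_n$ with $n<n_k$, and we choose its weight according to their Lipschitz constants. Put $M_k=\max(\{0\}\cup\{L_n:n<n_k\})$, $w_k=2^{-k}e^{-M_k}$ and
$$\mathfrak M=\mathfrak m+\sum_kw_k\,\Delta_{q_k},$$
where $\Delta_q$ is the unit mass at $q$. This measure is finite, and it has full support because $\{q_k\}$ is dense and $w_k>0$. None of the sequences chosen depends on $p$.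

**Step 4: the Sobolev function.** Let $F=f$ on $K$ and $F=0$ on $E\setminus K$; we show $F\in W^{1,p}(E,\mathfrak M)$. For all $n$ and $k$ we have $\mathrm{lip}_a(F_n)(q_k)\le M_k$: it is at most $L_n\le M_k$ if $n<n_k$, and $0$ if $n\ge n_k$. Hence
$$\int\mathrm{lip}_a(F_n)^p\,d\mathfrak M\le1+\sum_k2^{-k}e^{-M_k}M_k^p\le1+\sup_{t\ge0}t^pe^{-t}<\infty ,$$
a bound independent of $n$. Also $F_n\to F$ in $L^p(\mathfrak M)$: on $K$ the convergence $f_n\to f$ is uniform, and on the atoms we have $F_n(q_k)=0=F(q_k)$ for $n\ge n_k$ and $|F_n|\le S$, so dominated convergence applies. Thus $F\in W^{1,p}(E,\mathfrak M)$.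

**Step 5: partial derivatives on $K$ are controlled by the gradient in $E$.** Let $h\in W^{1,p}(E,\mathfrak M)$. We show that $\partial_i(h|_K)$ exists weakly in $L^p(\mathfrak m)$ and
$$|\partial_i(h|_K)|\le|Dh|\quad\mathfrak m\text{-a.e. on }K.\tag{7}$$
By density in energy take $h_n\in\mathrm{LIP}_{bs}(E)$ with $h_n\to h$ and $\mathrm{lip}_a(h_n)\to|Dh|$ in $L^p(\mathfrak M)$. The atoms are outside $K$, so $\mathfrak M$ restricted to $K$ is $\mathfrak m$, and both convergences hold on $K$ in $L^p(\mathfrak m)$. The restrictions $h_n|_K$ are Lipschitz on $\mathrm X$, and their asymptotic Lipschitz constants in $\mathrm X$ are at most those in $E$, because balls of $\mathrm X$ are the intersections of $K$ with balls of $E$. So (1) gives $|\partial_i(h_n|_K)|\le\mathrm{lip}_a(h_n)$ $\mathfrak m$-a.e. on $K$, with the constant taken in $E$. From here we argue as for Lemma 3. A subsequence of $\partial_i(h_n|_K)$ converges weakly in $L^p(\mathfrak m)$ to some $u$; passing to the limit in the integration by parts shows $u=\partial_i(h|_K)$; and for Borel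 $A\subseteq K$,
$$\int_A|u|\,d\mathfrak m=\lim_n\int_A\mathrm{sgn}(u)\,\partial_i(h_n|_K)\,d\mathfrak m\le\lim_n\int_A\mathrm{lip}_a(h_n)\,d\mathfrak m=\int_A|Dh|\,d\mathfrak m ,$$
which is (7).

**Step 6: the distance.** Let $g\in W^{1,p}(E,\mathfrak M)$ be Lipschitz with constant $L$. Then $g|_K$ is $L$-Lipschitz on $\mathrm X$, and $(F-g)|_K=f-g|_K$. By (7) for $h=F-g$, by $\mathfrak m(K)=1$, and by Lemma 6 with $k(i)=i$ and $a=(1,1,\dots)$,
$$\|F-g\|_{W^{1,p}(E,\mathfrak M)}\ge\||D(F-g)|\|_{L^p(\mathfrak m)}\ge\|\partial_i(f-g|_K)\|_{L^1(\mathfrak m)}\ge1-\frac{L\,\delta_i}{\varepsilon_i}\qquad\text{for all }i .$$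
Letting $i\to\infty$ we get $\|F-g\|_{W^{1,p}(E,\mathfrak M)}\ge1$. The function $F$ does not depend on $p$, so it has distance at least $1$ from the Lipschitz functions in $W^{1,p}(E,\mathfrak M)$ for every $p\in(1,\infty)$. $\blacksquare$
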